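# Shortlex Normal Forms in Coxeter Groups in Logarithmic Space

## 1. Sorting the word $babca$

Take three generators $a<b<c$ with $m(a,b)=m(b,c)=4$ and $m(a,c)=2$. So $a^2=b^2=c^2=1$, and
$$abab=baba,\qquad bcbc=cbcb,\qquad ac=ca .$$
Consider the word $babca$. Which words of minimal length represent the same element, and which of them comes first in the dictionary?

Recall the classical theorem of Tits and Matsumoto. A *braid move* replaces a factor $aba\cdots$ with $m(a,b)$ alternating letters by the factor $bab\cdots$ of the same length. A word is of minimal length if and only if no sequence of braid moves produces a factor $ss$, and any two minimal words of the same element are connected by braid moves. From $babca$ the only move is $ca\to ac$, giving $babac$. From $babac$ we can go back, or use $baba\to abab$ and get $ababc$. From $ababc$ the only move goes back. No factor $ss$ occurs, so the minimal words of our element are exactly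
$$babca,\qquad babac,\qquad ababc,$$
and the first in dictionary order is $ababc$.

Two things are visible here. The input starts with $b$ but the answer starts with $a$, and this becomes visible only after the last input letter has moved past $c$: the first output letter depends on the whole input. And all three words contain $a$ twice, $b$ twice and $c$ once, so counting letters does not help to order them.

By hand we stored the current word and rewrote it. On an input of length $n$ this takes memory proportional to $n$. Suppose the memory has only $O(\log n)$ bits, enough for a bounded number of pointers into the input. Can the dictionary-first minimal word still be computed? This is the question of the talk.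

## 2. Logspace transducers and the five theorems

Let $S$ be a finite set with a fixed linear order, $r=|S|\ge 1$, and let $m:S\times S\to\{1,2,3,\dots\}\cup\{\infty\}$ be symmetric with $m(a,a)=1$ and $m(a,b)\ge2$ for $a\ne b$. The Coxeter group of $m$ is
$$W=\langle S\mid (ab)^{m(a,b)}=1\text{ for all }a,b\in S\text{ with }m(a,b)<\infty\rangle .$$
It is *even* if all $m(a,b)$ with $a\neq b$ are even or $\infty$ (as in Section 1), and *right-angled* if they all lie in $\{2,\infty\}$. A *geodesic* of $g\in W$ is a word of minimal length representing $g$; this length is $\ell(g)$. The *shortlex normal form* of $g$ is its lexicographically smallest geodesic.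

A *transducer* is a deterministic Turing machine with a read-only input tape, a write-only output tape and a work tape; only the work tape counts as space. "Logspace" means space $O(\log n)$, where $n\ge2$ bounds the length of the whole input. Such a machine has polynomially many configurations and repeats none before halting, so its output has polynomial length. Logspace functions are closed under composition: whenever the second machine wants a symbol of the intermediate result, one reruns the first machine, discards its output and keeps only the requested symbol. For example, a logspace function may be called inside a loop that is itself inside a logspace function. A *bounded* number of nested levels is harmless; a number of levels growing with $n$ is not.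

The problem is taken from Volker Diekert, Jonathan Kausch and Markus Lohrey, "Logspace Computations in Coxeter Groups and Graph Groups", arXiv:1201.3174 (2012). It asks whether shortlex normal forms can be computed in logspace for every Coxeter group, and whether this holds for every even Coxeter group. Listed with it as known: in every Coxeter group, the length of a geodesic of a given word, and the set of letters occurring in it, can be computed in logspace; for even groups also the Parikh image (the number of occurrences of each letter); and for right-angled Coxeter groups and for graph groups (right-angled Artin groups) the shortlex normal forms themselves.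

The answer is yes to both questions. Write $x\le w$ for the (prefix) *weak order*,
$$x\le w\iff \ell(w)=\ell(x)+\ell(x^{-1}w),$$
that is, some geodesic of $w$ begins with a geodesic of $x$; put $[1,w]=\{x:x\le w\}$. In Section 1, reading off the prefixes of the three geodesics of $w=babca$ gives
$$[1,w]=\{1,\ a,\ b,\ ab,\ ba,\ aba,\ bab,\ abab,\ babc,\ w\},$$
ten elements.

**Theorem 1.** For every Coxeter group $W$ (finite $S$), shortlex normal forms can be computed in logspace.

**Theorem 2 (uniform version).** Fix $r$. There is a logspace transducer which, given a Coxeter matrix $m$ on $r$ generators (finite entries in unary), a linear order on $S$ and a word $w\in S^*$, outputs the shortlex normal form of $w$.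

**Theorem 3.** In the setting of Theorem 2 one can also do the following in logspace. (i) Given $w$, list the shortlex normal forms of all elements of $[1,w]$ without repetition. (ii) Given words $w,v$, compute the shortlex normal form of the meet $w\wedge v$ in weak order; given $w,v,z$ with $w,v\le z$, compute that of the join $w\vee v$. (iii) Given $w$, compute the greedy geodesic of $w$ for any element-dependent rule: for each $x\in W$ a linear order $<_x$ on $S$, depending only on $x$ and computable in logspace from any word for $x$; at the current prefix $x$ append the $<_x$-least $a$ with $x<xa\le w$.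

**Theorem 4 (interval size).** If $\ell(w)=\ell\ge1$, then $|[1,w]|\le 2\sum_{i=0}^{r-1}\binom{\ell-1}{i}=O(\ell^{\,r-1})$. For every $r\ge2$ the exponent $r-1$ is attained, by every irreducible affine Weyl group of rank $r$.

**Theorem 5 (optimality).** If $W$ is finite, shortlex normal forms are computable in space $O(1)$. If $W$ is infinite, they are not computable in space $o(\log n)$.

Theorem 1 answers the question; it is the case of Theorem 2 in which $m$ and the order are constants. In Theorems 2 and 3 the rank $r$ is fixed.

## 3. The greedy walk and the prefix it has to remember

The sensible first attempt is greedy. Keep a prefix $x\le w$, starting with $x=1$. While $x\ne w$, find the smallest letter $a$ with $x<xa\le w$, write it, and replace $x$ by $xa$. This is correct: a word is a prefix of a geodesic of $w$ if and only if it is a geodesic of some $x\le w$, and we always choose the smallest extension to another such prefix. The test is available too: $x<xa\le w$ can be read off from the lengths of $x$, $xa$, $w$ and $(xa)^{-1}w$, and lengths can be computed in logspace.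

**Rank two.** Here the plan works. Every geodesic in a dihedral group alternates between the two letters, so a geodesic is determined by its first letter and its length. One letter and a counter up to $n$ store the prefix $x$ in $O(\log n)$ bits.

**Where it stops in general.** After $j$ steps, $x$ is given by the $j$ letters written so far. The output tape cannot be read, and storing the letters costs up to order $n$ bits. Recomputing them does not help: the routine for letter $j$ needs letters $1,\dots,j-1$, so it calls itself, and the nesting depth grows with $j$. No short name of $x$ that ignores $w$ will do either: if $r=3$ and all $m(a,b)=\infty$ for $a\ne b$, there are $3\cdot2^{j-1}$ elements of length $j$.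

But $x$ is not arbitrary; it lies in $[1,w]$, and $w$ stays readable forever. So we want a *name of $x$ relative to $w$*, made of boundedly many pointers into $w$, that can be decoded in logspace. The plan has three parts: see $x$ as a set of roots, cut that set out of the set belonging to $w$ by a half-space, and describe the half-space by at most $r$ of the roots.

## 4. Inversion sets

Let $V=\mathbb R^S$ with basis $(\alpha_s)$ and
$$B(\alpha_a,\alpha_b)=-\cos(\pi/m(a,b)),\qquad\text{equal to }-1\text{ if }m(a,b)=\infty .$$
$W$ acts on $V$ by $s(v)=v-2B(v,\alpha_s)\alpha_s$, preserving $B$. Let $\Phi=\{x\alpha_s:x\in W,s\in S\}$ be the set of roots and $\Phi^+$ the set of roots with all coordinates $\ge0$. Write $\beta>0$ for $\beta\in\Phi^+$ and $\beta<0$ for $\beta\in-\Phi^+$. We use these facts (Humphreys, *Reflection Groups and Coxeter Groups*, §§5.3–5.7; Björner–Brenti, *Combinatorics of Coxeter Groups*, Prop. 3.1.3 and Ch. 4).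

* (F1) The action is faithful, and $\Phi=\Phi^+\sqcup-\Phi^+$. For roots $B(\beta,\beta)=1$, so distinct positive roots are not proportional. $\ell(xs)>\ell(x)$ iff $x\alpha_s\in\Phi^+$. Each $s\in S$ permutes $\Phi^+\setminus\{\alpha_s\}$.
* (F2) For $\beta=x\alpha_s$, the element $t_\beta:=xsx^{-1}$ acts by $v\mapsto v-2B(v,\beta)\beta$, and $t_\beta=t_{-\beta}$.
* (F3) Let $N(x)=\{\beta\in\Phi^+:x^{-1}\beta<0\}$, the *inversion set* of $x$. Then $|N(x)|=\ell(x)$, and if $b_1\cdots b_k$ is a geodesic of $x$, then $N(x)=\{b_1\cdots b_{j-1}\alpha_{b_j}:1\le j\le k\}$.
* (F4) $x\le w\iff N(x)\subseteq N(w)$. In particular $N(x)$ determines $x$.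

(F4) follows quickly from (F3). Let $\beta\in N(x^{-1}w)$, so $\beta>0$ and $w^{-1}x\beta<0$, and put $\gamma=x\beta$. If $\gamma>0$, then $x^{-1}\gamma>0>w^{-1}\gamma$, so $\gamma\in N(w)\setminus N(x)$. If $\gamma<0$, then $-\gamma\in N(x)\setminus N(w)$. This is reversible, so $\ell(x^{-1}w)=|N(x)\setminus N(w)|+|N(w)\setminus N(x)|$. On the other hand $\ell(w)-\ell(x)=|N(w)\setminus N(x)|-|N(x)\setminus N(w)|$. The two numbers agree iff $N(x)\setminus N(w)=\emptyset$. If $N(x)=N(w)$, the first formula gives $\ell(x^{-1}w)=0$, so $x=w$.

**Reading $N(w)$ off an arbitrary word.** Let $w=s_1\cdots s_p$ be any word, $\gamma_i=s_1\cdots s_{i-1}\alpha_{s_i}$, and let $\beta_i$ be the positive one of $\pm\gamma_i$. Then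
$$N(w)=\{\beta:\ \beta_i=\beta\text{ for an odd number of indices } i\}. \tag{1}$$
Indeed, fix $\beta\in\Phi^+$ and follow the sign of $x^{-1}\beta$ as $x$ runs through the prefixes of the word. Passing from $x$ to $xs$ replaces $x^{-1}\beta$ by $s(x^{-1}\beta)$, and by (F1) the sign changes iff $x^{-1}\beta=\pm\alpha_s$. At the $i$-th letter this says $\beta=\pm\gamma_i$, i.e. $\beta=\beta_i$. We start with the positive root $\beta$ and end negative iff the number of changes is odd.

**Which letters continue a prefix.** If $x\le w$ and $a\in S$, then
$$\bigl(\ell(xa)=\ell(x)+1\text{ and }xa\le w\bigr)\iff x\alpha_a\in N(w). \tag{2}$$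
If $x\alpha_a\in N(w)$, then $x\alpha_a>0$, so $\ell(xa)>\ell(x)$ and by (F3) $N(xa)=N(x)\sqcup\{x\alpha_a\}\subseteq N(w)$; apply (F4). Conversely, if $\ell(xa)>\ell(x)$ and $xa\le w$, then $x\alpha_a\in N(xa)\subseteq N(w)$.

**Example.** For the group of Section 1, with coordinates in the order $a,b,c$, we have $2B(\alpha_a,\alpha_b)=2B(\alpha_b,\alpha_c)=-\sqrt2$ and $B(\alpha_a,\alpha_c)=0$. So $a\alpha_b=\alpha_b+\sqrt2\alpha_a$, $b\alpha_a=\alpha_a+\sqrt2\alpha_b$, $b\alpha_c=\alpha_c+\sqrt2\alpha_b$ and $a\alpha_c=\alpha_c$. For $w=babca$ one finds
$$\beta_1=(0,1,0),\quad \beta_2=(1,\sqrt2,0),\quad \beta_3=(\sqrt2,1,0),\quad \beta_4=(2,2\sqrt2,1),\quad \beta_5=(1,0,0).$$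
For instance $\gamma_4=bab\,\alpha_c=ba(0,\sqrt2,1)=b(2,\sqrt2,1)=(2,2\sqrt2,1)$. The five roots are distinct, so they form $N(w)$ and $\ell(w)=5$. If we insert $cc$ after the first letter, two further indices appear with the same positive root $b\alpha_c$, and (1) cancels them. Now (2) drives the greedy walk: $\alpha_a=\beta_5$ allows $a$; then $a\alpha_b=\beta_3$ allows $b$; then $ab\,\alpha_a=\beta_2$ allows $a$; then $aba\,\alpha_a<0$ but $aba\,\alpha_b=\beta_1$ allows $b$; finally $abab\,\alpha_a,\ abab\,\alpha_b<0$ and $abab\,\alpha_c=bab\,\alpha_c=\beta_4$ allows $c$. The output is $ababc$.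

So a prefix $x\le w$ is the same as a certain subset $N(x)$ of the known set $N(w)$. As a bare subset it costs up to $n$ bits. The next section makes it cheap.

## 5. Half-spaces and codes with $O(\log n)$ bits

Let $W$ act on the dual space by $\langle xf,v\rangle=\langle f,x^{-1}v\rangle$. Let $\rho\in V^*$ satisfy $\langle\rho,\alpha_s\rangle=1$ for all $s$, so $\langle\rho,v\rangle=\mathrm{ht}(v)$ is the coordinate sum. Put $\beta^\vee=2B(\beta,\cdot)\in V^*$. The first lemma shows that $N(x)$ is cut out by one linear functional.

**Lemma 1.** $x\rho=\rho-\sum_{\beta\in N(x)}\beta^\vee$. For $\beta\in\Phi^+$: $\langle x\rho,\beta\rangle<0$ if $\beta\in N(x)$, and $\langle x\rho,\beta\rangle>0$ otherwise.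

*Proof.* We have $\langle s\rho,v\rangle=\langle\rho,sv\rangle=\langle\rho,v\rangle-2B(v,\alpha_s)$, so $s\rho=\rho-\alpha_s^\vee$. Also $y(\alpha_s^\vee)=(y\alpha_s)^\vee$ since $B$ is invariant. For a geodesic $b_1\cdots b_k$ of $x$,
$$b_1\cdots b_j\,\rho=b_1\cdots b_{j-1}\,\rho-(b_1\cdots b_{j-1}\alpha_{b_j})^\vee .$$
Summing over $j$ and using (F3) gives the formula. The second claim holds since $\langle x\rho,\beta\rangle=\mathrm{ht}(x^{-1}\beta)$, which is negative if $x^{-1}\beta<0$ and positive if $x^{-1}\beta>0$. $\square$

Could we just store $x\rho$, which is only $r$ numbers? No: the numbers can be too long. Let $S=\{a,b,c\}$ with all $m=\infty$ off the diagonal, and let $x$ be the prefix of length $k$ of $abcabc\cdots$. The coordinates of $x^{-1}\alpha_c$ arise from $(0,0,1)$ by applying $a,b,c,a,\dots$ in turn, and each letter replaces its own coordinate by twice the sum of the other two minus itself: $(2,0,1),(2,6,1),(2,6,15),\dots$. Each time a smallest coordinate is replaced by at least twice the largest one, and becomes the new largest. So $\langle x\rho,\alpha_c\rangle=\mathrm{ht}(x^{-1}\alpha_c)\ge2^k$, which needs about $k$ bits.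

The way out is that we need not keep $x\rho$ itself; any functional with the same signs on the finite set $N(w)$ will do. Among these there is one determined by at most $r$ elements of $N(w)$, by taking the point of a convex hull closest to the origin. Let $u\cdot v$ be the Euclidean dot product on $V=\mathbb R^S$ for which $(\alpha_s)$ is orthonormal.

**Lemma 2 (compression).** Let $F\subset\mathbb R^r$ be finite and nonempty, and suppose some linear functional is positive on $F$. Then there is a nonempty linearly independent $J\subseteq F$ such that the unique $z_J\in\mathrm{span}\,J$ with $z_J\cdot v=1$ for all $v\in J$ satisfies $z_J\cdot f>0$ for all $f\in F$.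

*Proof.* Let $K=\mathrm{conv}\,F$. It is compact, and $0\notin K$ because the functional is positive on $K$. Let $z$ be the point of $K$ of minimal norm; $z\ne0$. For $y\in K$ and small $t>0$ we have $|z+t(y-z)|^2\ge|z|^2$, hence $z\cdot(y-z)\ge0$. In particular $z\cdot f\ge z\cdot z>0$ for $f\in F$.

Choose $J\subseteq F$ of minimal size with $z\in\mathrm{conv}\,J$, and write $z=\sum_{j\in J}c_jj$ with $\sum c_j=1$; by minimality all $c_j>0$. Then $J$ is affinely independent: otherwise there are $d_j$, not all $0$, with $\sum d_j=0$ and $\sum d_jj=0$, and subtracting a suitable multiple of $(d_j)$ from $(c_j)$ makes one coefficient vanish while the others stay $\ge0$, contradicting minimality.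

Now $\sum c_j(z\cdot j-z\cdot z)=z\cdot z-z\cdot z=0$, and all terms are $\ge0$, so $z\cdot j=z\cdot z$ for all $j\in J$. If $\sum d_jj=0$, the dot product with $z$ gives $\sum d_j=0$, so all $d_j=0$ by affine independence. Hence $J$ is linearly independent, $z_J$ exists and is unique, and $z_J=z/(z\cdot z)$. So $z_J\cdot f\ge1$ for all $f\in F$. $\square$

**Definition (codes).** Let $w=s_1\cdots s_p$ with $N(w)\ne\emptyset$, and $\beta_i$ as in (1). Let $I$ be the set of $i$ with $\beta_i\in N(w)$ and $\beta_j\ne\beta_i$ for all $j<i$; so $i\mapsto\beta_i$ is a bijection $I\to N(w)$. A *code* is a sequence $\kappa=((i_1,\sigma_1),\dots,(i_k,\sigma_k))$ with $1\le k\le r$, $\sigma_j\in\{\pm1\}$, $i_1<\dots<i_k$ in $I$, such that the vectors $v_j=\sigma_j\beta_{i_j}$ are linearly independent. With the Gram matrix $G=(v_i\cdot v_j)$, for which $\det G>0$, put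
$$\hat z_\kappa=\sum_j(\mathrm{adj}(G)\mathbf 1)_j\,v_j,\qquad D(\kappa)=\{\beta\in N(w):\hat z_\kappa\cdot\beta<0\}. \tag{3}$$
Call $\kappa$ *valid, coding $x$*, if $D(\kappa)=N(x)$. By (F4), $x$ is then unique and $x\le w$.

The vector $z=\sum c_jv_j$ with $z\cdot v_i=1$ for all $i$ has $Gc=\mathbf 1$, so $c=\mathrm{adj}(G)\mathbf 1/\det G$. Hence $\hat z_\kappa=\det(G)\,z_{\{v_j\}}$ is a positive multiple of the vector in Lemma 2, obtained without division. Since $r$ is fixed, a code takes $O(\log n)$ bits.

**Lemma 3.** Every $x\in[1,w]$ has a valid code.

*Proof.* Put $\sigma_\beta=-1$ for $\beta\in N(x)$ and $\sigma_\beta=+1$ for the other $\beta\in N(w)$. By Lemma 1 the functional $x\rho$ is positive on $F=\{\sigma_\beta\beta:\beta\in N(w)\}$. Lemma 2 gives a nonempty linearly independent $J\subseteq F$, which has at most $r$ elements. Sorting it by the indices in $I$ gives a code $\kappa$ with $\hat z_\kappa\cdot\sigma_\beta\beta>0$ for all $\beta\in N(w)$. So $\hat z_\kappa\cdot\beta<0$ iff $\sigma_\beta=-1$, and $D(\kappa)=N(x)$, as $N(x)\subseteq N(w)$. $\square$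

**Example.** Let $w=babca$ and $x=ab$, so $N(x)=\{\alpha_a,a\alpha_b\}=\{\beta_5,\beta_3\}$. Try $\kappa=((2,+1),(3,-1))$, so $v_1=(1,\sqrt2,0)$ and $v_2=(-\sqrt2,-1,0)$. Then $G=\begin{pmatrix}3&-2\sqrt2\\-2\sqrt2&3\end{pmatrix}$, $\det G=1$, $\mathrm{adj}(G)\mathbf 1=(3+2\sqrt2)\mathbf 1$, and
$$\hat z_\kappa=(3+2\sqrt2)(v_1+v_2)=(1+\sqrt2)\,(-1,1,0).$$
The roots with $\hat z_\kappa\cdot\beta<0$ are those whose $a$-coordinate exceeds the $b$-coordinate, namely $\beta_3$ and $\beta_5$. So $\kappa$ is valid and codes $ab$.

## 6. From an inversion set back to a word

A code gives us the set $N(x)$, one root at a time. To use (2) we need to apply $x$ to $\alpha_a$, so we need $x$, or a word for it. By (F3) and (F2), $x$ is the product of the reflections $t_\beta$, $\beta\in N(x)$, *in a suitable order*: if $y_j=b_1\cdots b_j$ is a prefix of a geodesic of $x$ and $\beta=y_{j-1}\alpha_{b_j}$, then $y_j=t_\beta\,y_{j-1}$. The order matters, and the order in which the roots appear along $w$ can be wrong. In the example, $\beta_3$ comes before $\beta_5$ along $w$, and $t_{\beta_5}t_{\beta_3}=a\cdot aba=ba\ne ab$.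

A good order comes from geometry: move along a segment from a point of the fundamental chamber to $x\rho$, and record the roots in the order in which they change sign. What makes this usable is that by Lemma 1 the functional $x\rho$ can be computed from the *set* $N(x)$ alone. First we check that the points met along the way belong to elements of $W$.

**Lemma 4.** Let $f\in V^*$ with $f(\beta)\ne0$ for all $\beta\in\Phi$ and $\mathrm{Neg}(f)=\{\beta\in\Phi^+:f(\beta)<0\}$ finite. Then $\mathrm{Neg}(f)=N(y)$ for some $y\in W$.

*Proof.* Induction on $|\mathrm{Neg}(f)|$; if it is $0$, take $y=1$. Otherwise some $\alpha_s$ lies in $\mathrm{Neg}(f)$, since else $f$ would be positive on all $\alpha_s$ and hence on $\Phi^+$. The functional $sf$ is given by $(sf)(\beta)=f(s\beta)$, so it vanishes on no root. By (F1), $s$ permutes $\Phi^+\setminus\{\alpha_s\}$, and $(sf)(\alpha_s)=-f(\alpha_s)>0$; hence $\mathrm{Neg}(sf)=s(\mathrm{Neg}(f)\setminus\{\alpha_s\})$. This set has one element fewer, so it is $N(y')$ for some $y'$. Let $y=sy'$, so that $y^{-1}\beta=y'^{-1}(s\beta)$. For $\beta\in\Phi^+\setminus\{\alpha_s\}$ we have $s\beta\in\Phi^+$, and $\beta\in N(y)\iff s\beta\in N(y')\iff\beta\in\mathrm{Neg}(f)$.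 And $y^{-1}\alpha_s=-y'^{-1}\alpha_s<0$ because $\alpha_s\notin N(y')$. So $N(y)=\mathrm{Neg}(f)$. $\square$

For a finite $D\subseteq\Phi^+$ put
$$h_D(v)=-\mathrm{ht}(v)+\sum_{\gamma\in D}2B(\gamma,v). \tag{4}$$
If $h_D>0$ on $D$, order $D$ by: $\beta\prec\beta'$ iff $\beta/h_D(\beta)$ is lexicographically smaller than $\beta'/h_D(\beta')$, as coordinate vectors with a fixed ordering of the coordinates. This is a strict total order, because distinct positive roots are not proportional.

**Lemma 5 (decoding).** Let $D=N(x)$. Then $h_D>0$ on $D$, and if $D=\{\beta^{(1)}\prec\dots\prec\beta^{(k)}\}$, then $x=t_{\beta^{(k)}}\cdots t_{\beta^{(1)}}$.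

*Proof.* By Lemma 1, $h_D(v)=-\langle x\rho,v\rangle$. So $h_D$ is positive on $D$ and negative on $\Phi^+\setminus D$.

**Step 1: the starting point.** The purpose is to have all roots of $D$ change sign at different times. For $\varepsilon>0$ let $\eta_\varepsilon=\sum_i\varepsilon^i\omega_i$, where $\omega_1,\dots,\omega_r$ is the dual basis in the chosen ordering of coordinates. It is positive on $\Phi^+$. For $\beta\ne\beta'$ in $D$ the difference of $\langle\eta_\varepsilon,\beta\rangle/h_D(\beta)$ and $\langle\eta_\varepsilon,\beta'\rangle/h_D(\beta')$ is a nonzero polynomial in $\varepsilon$. Its coefficients are the differences of the coordinates of $\beta/h_D(\beta)$ and $\beta'/h_D(\beta')$, and for small $\varepsilon$ its sign is that of the lowest nonzero coefficient. So for small $\varepsilon$ the numbers $\langle\eta_\varepsilon,\beta\rangle/h_D(\beta)$, $\beta\in D$, are distinct and ordered according to $\prec$. Fix such an $\varepsilon$.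

**Step 2: the segment.** The purpose is to see $D$ filled up one root at a time. Let $f_\tau=(1-\tau)\eta_\varepsilon+\tau\,x\rho$ for $0\le\tau\le1$. If $\beta\in\Phi^+\setminus D$, then $f_\tau(\beta)>0$ for all $\tau$. If $\beta\in D$, then $f_\tau(\beta)=(1-\tau)\langle\eta_\varepsilon,\beta\rangle-\tau h_D(\beta)$ decreases from a positive to a negative value and vanishes exactly when
$$\frac{\tau}{1-\tau}=\frac{\langle\eta_\varepsilon,\beta\rangle}{h_D(\beta)} .$$
So the roots of $D$ become negative one after another in the order $\prec$. Between the $j$-th and the $(j+1)$-st crossing time (before the first for $j=0$, after the last for $j=k$) the functional $f_\tau$ vanishes on no root, and $\mathrm{Neg}(f_\tau)=\{\beta^{(1)},\dots,\beta^{(j)}\}$.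

**Step 3: the elements on the way.** The purpose is to turn the chain of sets into a chain of group elements. By Lemma 4 there are $y_0,\dots,y_k$ with $N(y_j)=\{\beta^{(1)},\dots,\beta^{(j)}\}$; by (F4), $y_0=1$ and $y_k=x$. By (F4) and (F3), $y_{j-1}\le y_j$ with lengths differing by $1$. So $y_j=y_{j-1}b_j$ with $b_j\in S$, and $N(y_j)=N(y_{j-1})\sqcup\{y_{j-1}\alpha_{b_j}\}$ gives $\beta^{(j)}=y_{j-1}\alpha_{b_j}$. Hence
$$y_j=(y_{j-1}b_jy_{j-1}^{-1})\,y_{j-1}=t_{\beta^{(j)}}\,y_{j-1},$$
and multiplying up gives $x=y_k=t_{\beta^{(k)}}\cdots t_{\beta^{(1)}}$. $\square$

**Example.** Continue with $D=\{\beta_3,\beta_5\}$. For $v=(x_a,x_b,x_c)$ we have $2B(\beta_5,v)=2x_a-\sqrt2x_b$ and $2B(\beta_3,v)=\sqrt2x_a-\sqrt2x_c$, so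
$$h_D(v)=(1+\sqrt2)(x_a-x_b-x_c).$$
Then $h_D(\beta_5)=1+\sqrt2$ and $h_D(\beta_3)=1$, so $\beta_5/h_D(\beta_5)=(\sqrt2-1,0,0)$ and $\beta_3/h_D(\beta_3)=(\sqrt2,1,0)$. Hence $\beta_5\prec\beta_3$, and $t_{\beta_3}t_{\beta_5}=aba\cdot a=ab$, as it should be.

## 7. Signs of real numbers in $\mathbb Z[\zeta]$ in logspace

All decisions so far are sign tests on real numbers such as $\hat z_\kappa\cdot\beta$. These are algebraic numbers obtained from long matrix products, and the tests must be exact.

Let $M$ be the lcm of $2$ and all finite off-diagonal $m(a,b)$. So $M$ is even; since each finite $m(a,b)$ is at most $n$, we have $M\le2n^{r^2}$ (and $M$ is constant for fixed $W$). Let $\zeta=e^{\pi i/M}$. Polynomials in $\mathbb Z[X]$ are written as the list of all coefficients up to the degree, in binary with sign. The *size* of such data is its total number of bits, where each coefficient takes at least one bit. A complex number $y$ is *presented* by $P\in\mathbb Z[X]$ if $y=P(\zeta)$. As $\zeta^{2M}=1$, the number $2\cos(\pi/m)$ is presented by $X^{M/m}+X^{2M-M/m}$. In our example $M=4$, and $\sqrt2$ is presented by $X+X^7$. So the numbers $2B(\alpha_a,\alpha_b)$, and the entries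 of the matrices of the generators, have presentations computable in logspace.

Multiplying $n$ matrices one after another is not a logspace procedure, as intermediate results have too many bits. But modulo a small prime it is. What turns residues into digits is the following conversion theorem (Chiu–Davida–Litow, *Division in logspace-uniform NC¹*, RAIRO Theor. Inform. Appl. 35 (2001); Hesse–Allender–Barrington, J. Comput. System Sci. 65 (2002)): *given $x$ in unary and the residues modulo all primes $q\le x$ of an integer $a$ with $0\le a<\prod_{q\le x}q$, the binary expansion of $a$ can be computed in logspace.*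

**Lemma 6.** Fix $\delta$. Given $A_1,\dots,A_N\in M_\delta(\mathbb Z[X])$, the product can be computed in logspace. Hence so can products, and sums, of arbitrarily long given lists of polynomials.

*Proof.* **Step 1: bounds.** The purpose is to know how large the result can be. Let $L_i$ be the size of $A_i$ and $L=\sum L_i$. For a matrix $A$ over $\mathbb Z[X]$ let $\nu(A)$ be the sum of the absolute values of all coefficients of all entries; then $\nu(AA')\le\nu(A)\nu(A')$. An integer $c$ written with $b$ bits has $1+|c|\le2^b$, so $\nu(A_i)\le\prod(1+|c|)\le2^{L_i}$, the product being over all coefficients of $A_i$. The entries of $A_i$ have degree less than $L_i$. So every entry $\sum_jb_jX^j$ of $A_1\cdots A_N$ has degree at most $L$ and $|b_j|\le2^L$.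

**Step 2: one integer for one entry.** The purpose is to pack the coefficients into a single nonnegative integer. Put $T=L+2$. Since $0\le b_j+2^L<2^T$, the base-$2^T$ digits of
$$a=\sum_{j=0}^{L}(b_j+2^L)\,2^{Tj}\in[0,2^R),\qquad R=T(L+1),$$
give the $b_j$. The part $\sum_jb_j2^{Tj}$ is the entry evaluated at $X=2^T$.

**Step 3: residues.** The purpose is to compute $a$ modulo small primes in small space. By Chebyshev there is an absolute constant $c_0$ with $\prod_{q\le c_0R}q>2^R$. For each prime $q\le c_0R$, found by trial division, multiply the matrices $A_i(2^T)\bmod q$ one after another, storing one $\delta\times\delta$ matrix mod $q$ and evaluating entries by Horner's rule mod $q$; then add $\sum_{j\le L}2^{L+Tj}\bmod q$. This uses space $O(\log L)$. The conversion theorem yields $a$, and its digits give the entry.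

Products of polynomials are the case $\delta=1$. For sums multiply the matrices $\begin{pmatrix}1&g\\0&1\end{pmatrix}$. $\square$

Now the sign of $y=P(\zeta)\in\mathbb R$. A tempting idea is to replace $y$ by an integer built from its conjugates, say the trace $\sum_k\tau_k(y)$, where $\tau_k$ is the automorphism $\zeta\mapsto\zeta^k$ of $\mathbb Q(\zeta)$. The trace can have the wrong sign. For $M=4$ and $y=\sqrt2-1>0$, the units mod $8$ give $y$ twice and $-\sqrt2-1$ twice, so the trace is $-4$. The cure is to weight the conjugates so that $y$ itself dominates. With $\lambda_k=2+\zeta^k+\zeta^{-k}$ we have $\lambda_{\pm1}=2+\sqrt2$ and $\lambda_{\pm3}=2-\sqrt2$, and the weighted sum $\sum_k\tau_k(y)\lambda_k^N$ is $-4$ for $N=0$, then $0$ for $N=1$, and $2\bigl((2+2\sqrt2)+(2-2\sqrt2)\bigr)=8$ for $N=2$: now the sign is right.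

**Lemma 7 (sign).** Given $P\in\mathbb Z[X]$ with $y=P(\zeta)\in\mathbb R$ (and $M$ in unary), the sign ($+,0,-$) of $y$ can be computed in logspace.

*Proof.* Let $Q$ be the size of $P$; as in Lemma 6, the sum of the absolute values of the coefficients of $P$ is at most $2^Q$. Set $N=M^3(Q+1)$. For $k\in(\mathbb Z/2M)^\times$ let $\lambda_k=2+\zeta^k+\zeta^{-k}=2+2\cos(k\pi/M)\ge0$, and
$$\mathcal T=\sum_{k\in(\mathbb Z/2M)^\times}\tau_k(y)\,\lambda_k^N. \tag{5}$$

**Step 1: $\mathrm{sign}(y)=\mathrm{sign}(\mathcal T)$.** The purpose is to replace $y$ by $\mathcal T$. If $y=0$, then $\mathcal T=0$. Let $y\ne0$. All $\tau_k(y)$ are real, since complex conjugation is $\tau_{-1}$ and commutes with $\tau_k$. We have $|\tau_k(y)|=|P(\zeta^k)|\le2^Q$, and $\prod_k\tau_k(y)$ is a nonzero integer. As there are at most $2M$ factors, $|y|\ge2^{-2MQ}$. The terms $k=\pm1$ are distinct and contribute $2y\lambda_1^N$.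

If $M=2$ there are no other terms. Let $M\ge4$. Any other $k$ is odd and congruent up to sign to an element of $[3,M]$, so
$$\lambda_1-\lambda_k\ge2\cos\tfrac{\pi}{M}-2\cos\tfrac{3\pi}{M}=4\sin\tfrac{2\pi}{M}\sin\tfrac{\pi}{M}\ge\tfrac{32}{M^2},$$
by $\sin t\ge2t/\pi$ on $[0,\pi/2]$. Since $\lambda_1\le4$, we get $(\lambda_k/\lambda_1)^N\le(1-8/M^2)^N\le e^{-8N/M^2}$. So the remaining terms sum in absolute value to at most
$$2M\,2^Q\lambda_1^Ne^{-8N/M^2}<2\cdot2^{-2MQ}\lambda_1^N\le2|y|\lambda_1^N .$$
The strict inequality holds because $8N/M^2=8MQ+8M>\ln M+(2M+1)Q\ln2$. Hence $\mathcal T$ has the sign of $y$.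

**Step 2: a formula for $\mathcal T$.** The purpose is to see that $\mathcal T$ is an integer given by integer operations. Since $\lambda_k=(1+\zeta^k)^2\zeta^{-k}$, writing $P(X)(1+X)^{2N}=\sum_je_jX^j$ gives
$$\mathcal T=\sum_je_j\,c_{2M}(j-N),\qquad c_{2M}(i)=\sum_{k\in(\mathbb Z/2M)^\times}\zeta^{ik}=\sum_{e\mid\gcd(2M,i)}\mu(2M/e)\,e .$$
This is Ramanujan's sum (Hardy–Wright, Thm. 271). To check the last equality, write the sum over units as $\sum_{d\mid2M}\mu(d)$ times the sum of $\zeta^{ik}$ over the multiples $k$ of $d$ mod $2M$. The inner sum is $2M/d$ if $2M/d$ divides $i$, and $0$ otherwise; put $e=2M/d$.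

**Step 3: computing it.** $M$, $N$ and $j$ are polynomially bounded, so each $c_{2M}(j-N)$ is computable in logspace. The $e_j$ are coefficients of a product of $2N+1$ polynomials, and $\mathcal T$ is a sum of products. By Lemma 6, $\mathcal T$ is computable in logspace, and its sign is that of $y$. $\square$

## 8. The walk through $[1,w]$: proof of Theorems 1 and 2

Let $w=s_1\cdots s_p$ be the input word, $p\le n$. We list the subroutines first. Each is a composition of boundedly many applications of Lemmas 6 and 7 and of counting, so it is in logspace. All presentations that occur have polynomial size, being outputs of logspace functions.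

**Step A: the roots of $w$.** This step gives access to $N(w)$. Given $i$, present the coordinates of $\gamma_i$, a product of $i-1$ matrices applied to a basis vector (Lemma 6); determine whether $\gamma_i$ is positive by the signs of its coordinates (Lemma 7); present $\beta_i$. Test $\beta_i=\beta_j$ by the signs of the coordinate differences. By (1), counting the $j$ with $\beta_j=\beta_i$ decides whether $\beta_i\in N(w)$; then decide whether $i\in I$. The same applies to any word of polynomial length produced by a logspace computation.

**Step B: reading a code.** This step gives access to $D(\kappa)$. Given a sequence $((i_1,\sigma_1),\dots,(i_k,\sigma_k))$ with $1\le k\le r$, $\sigma_j\in\{\pm1\}$, $i_1<\dots<i_k$ and $i_j\in I$, present $\det G$, which takes boundedly many operations because $k\le r$, and test $\det G\ne0$; this says whether it is a code. If so, present the coordinates of $\hat z_\kappa$ by (3), and decide $\beta_i\in D(\kappa)$ for $i\in I$ by Lemma 7.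

**Step C: decoding.** This step produces a word for the coded element. Given a code $\kappa$ and $D=D(\kappa)$, present $h_D(\beta_i)$ by (4), a sum of at most $p+1$ presented terms, and test $h_D>0$ on $D$. If this holds, decide $\beta\prec\beta'$ on $D$ by finding the first coordinate $s$ with $\beta_sh_D(\beta')-\beta'_sh_D(\beta)\ne0$ and taking its sign, negative meaning $\beta\prec\beta'$. With $D=\{\beta^{(1)}\prec\dots\prec\beta^{(k)}\}$ output a word $u(\kappa)$ representing $t_{\beta^{(k)}}\cdots t_{\beta^{(1)}}$ as follows. For $j=k,k-1,\dots,1$ find the $i\in I$ with $\beta_i\in D$ that has exactly $j-1$ predecessors under $\prec$ in $D$, and write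
$$s_1\cdots s_{i-1}\,s_i\,s_{i-1}\cdots s_1,$$
which represents $t_{\gamma_i}=t_{\beta_i}$ by (F2). The length of $u(\kappa)$ is at most $2n^2$. By Lemma 5, if $\kappa$ is valid and codes $x$, then $u(\kappa)$ represents $x$.

**Step D: testing a letter.** This step decides (2). Given a valid $\kappa$ coding $x=x_\kappa$, and $a\in S$, present the coordinates of $x\alpha_a$ by applying the product of the generator matrices along $u(\kappa)$ to $\alpha_a$, and test whether $x\alpha_a\in N(w)$, i.e. whether $x\alpha_a=\beta_i$ for some $i\in I$.

**Step E: the algorithm.** This is the greedy walk of Section 3, with the prefix $x$ replaced by a code.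

1. If $N(w)=\emptyset$, output the empty word and halt.
2. Search through all codes for the first $\kappa$ with $D(\kappa)=\emptyset$. It codes $x=1$, and it exists by Lemma 3.
3. While $D(\kappa)\ne N(w)$: let $a$ be the smallest letter with $x_\kappa\alpha_a\in N(w)$, found by Step D; write $a$ on the output tape. Search through all codes for the first $\kappa'$ with $D(\kappa')=D(\kappa)\cup\{x_\kappa\alpha_a\}$; that is, test for every $i\in I$ that $\beta_i\in D(\kappa')$ iff ($\beta_i\in D(\kappa)$ or $\beta_i=x_\kappa\alpha_a$). Set $\kappa:=\kappa'$.

**Step F: correctness.** We show that the loop keeps this invariant: $\kappa$ is valid and codes the element $x\le w$ represented by the output so far. It holds after line 2. Suppose it holds and $x\ne w$. A geodesic of $x^{-1}w$ starts with some letter $a$, and $x<xa\le w$ for this letter. By (2), the letters found by Step D are exactly those with $x<xa\le w$, so the loop never gets stuck. For the chosen $a$ we have $N(xa)=N(x)\sqcup\{x\alpha_a\}$, which is the set searched for. By Lemma 3 applied to $xa$, a code $\kappa'$ with $D(\kappa')=N(xa)$ exists, and any such code is valid and codes $xa$. So the invariant is kept.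 After $\ell(w)\le n$ iterations $D(\kappa)=N(w)$, i.e. $x=w$, and the output is a geodesic of $w$. It is the lexicographically smallest one: a word is a prefix of a geodesic of $w$ iff it is a geodesic of some $x\le w$, and at each such prefix the algorithm chooses the smallest letter that extends it to another such prefix.

**Step G: space.** The algorithm stores two codes of $O(\log n)$ bits each ($r$ is constant), boundedly many counters, and the work space of boundedly many nested logspace subroutines. The nesting depth does not grow, because $\kappa'$ is computed from $\kappa$ and the input alone. The total is $O(\log n)$. This proves Theorem 2 and, with $m$ and the order constant, Theorem 1. $\blacksquare$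

So for every Coxeter group, and in particular for every even Coxeter group, shortlex normal forms can be computed in logspace.

## 9. Listing $[1,w]$, meets, joins and other greedy rules

*Proof of Theorem 3.* **Part (i).** The walk met only codes known to be valid; to list the interval we must recognize validity. If $w=1$, output only the empty word. Otherwise: *$\kappa$ is valid iff $h_{D(\kappa)}>0$ on $D(\kappa)$ and $N(u(\kappa))=D(\kappa)$.* If $\kappa$ is valid, coding $x$, then by Lemma 5 the first condition holds and $u(\kappa)$ represents $x$, so $N(u(\kappa))=N(x)=D(\kappa)$. The converse is the definition of validity. This test is in logspace: $N(u(\kappa))$ is computed from the word $u(\kappa)$ by Step A, and equality of two finite sets of roots is tested by comparing their presented elements. Now run through all codes. For each valid $\kappa$ such that no earlier code $\kappa'$ has $D(\kappa')=D(\kappa)$, output the shortlex normal form of $u(\kappa)$, using Theorem 2. By Lemma 3 and (F4) each element of $[1,w]$ occurs exactly once.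

**Part (ii).** Weak order is a complete meet-semilattice (Björner–Brenti, Thm. 3.2.1): every nonempty subset has a greatest lower bound. So $w\wedge v$ exists, and it is the unique element of maximal length in $\{x\in[1,w]:N(x)\subseteq N(v)\}$, since every other common lower bound is strictly below it and hence shorter. If $w,v\le z$, the set of common upper bounds is nonempty; its meet lies above $w$ and $v$ (both are lower bounds of the set) and below every common upper bound, so it is $w\vee v$. It lies in $[1,z]$ and is the unique element of minimal length in $\{x\in[1,z]:N(w)\cup N(v)\subseteq N(x)\}$. If $w=1$ (for the meet) or $z=1$ (for the join), the result is $1$. Otherwise enumerate the valid codes with respect to $w$, respectively $z$, as in (i); test the inclusions by comparing presented roots; the length of the coded element is $|D(\kappa)|$. So a code of the required element, and the word $u(\kappa)$, are found in logspace. Then apply Theorem 2.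

**Part (iii).** Run the algorithm of Section 8 with "smallest letter" replaced by "$<_x$-least letter", where $<_x$ is evaluated on the word $u(\kappa)$. This is legitimate since $u(\kappa)$ represents $x$ and $<_x$ depends only on $x$. The invariant of Step F is kept for any choice of an admissible letter. $\square$

## 10. The size of $[1,w]$ and hyperplane arrangements

A code with $O(\log n)$ bits for each element of $[1,w]$ shows that the interval has polynomial size. The exact exponent comes from the same half-space picture.

*Proof of Theorem 4.* **Step 1: elements give regions.** This step bounds $|[1,w]|$ by a geometric quantity. By (F4) and Lemma 1 the map $x\mapsto(\mathrm{sign}\langle x\rho,\beta\rangle)_{\beta\in N(w)}$ is injective on $[1,w]$, and no sign is $0$. So distinct $x$ put $x\rho$ into distinct regions of the arrangement of the $\ell$ hyperplanes $\{f\in V^*:f(\beta)=0\}$, $\beta\in N(w)$. Hence $|[1,w]|\le g(\ell,r)$, the maximal number of regions of at most $\ell$ linear hyperplanes in $\mathbb R^r$.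

**Step 2: counting regions.** This step bounds $g$. Adding a hyperplane $H$ to an arrangement creates at most as many new regions as there are regions of the induced arrangement in $H$. So
$$g(\ell,r)\le g(\ell-1,r)+g(\ell-1,r-1)\quad(\ell,r\ge2),\qquad g(1,r)=g(\ell,1)=2 .$$
The numbers $2\sum_{i<r}\binom{\ell-1}i$ have the same boundary values and satisfy the recursion with equality by Pascal's rule. By induction $g(\ell,r)\le2\sum_{i<r}\binom{\ell-1}i$.

For $r=2$ the bound is $2\ell$, with equality for the longest element of a dihedral group of order $2m$, which has length $m$ and all $2m$ elements below it. In Section 1 the bound is $2(1+4+6)=22$ and the interval has $10$ elements.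

**Step 3: separating hyperplanes in an affine Weyl group.** This step translates weak order into alcove geometry. Let $W$ be the affine Weyl group of an irreducible crystallographic root system $\Phi_0$ of rank $d=r-1$, with coroot lattice $Q^\vee$ and fundamental coweights $\varpi_i^\vee$. Its reflections correspond to the hyperplanes $H_{\alpha,k}=\{v:(\alpha,v)=k\}$ with $\alpha\in\Phi_0^+$, $k\in\mathbb Z$. It acts simply transitively on alcoves, $S$ consists of the reflections in the walls of $A_0=\{v:0<(\alpha,v)<1\ \forall\alpha\in\Phi_0^+\}$, and it contains the translations $t_\nu$, $\nu\in Q^\vee$ (Humphreys, Ch. 4).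

The reflections $t_\beta$ with $\beta\in N(x)$ are exactly those in the hyperplanes separating $A_0$ from $xA_0$. Indeed, let $b_1\cdots b_k$ be a geodesic of $x$. In the chain $A_0,\ b_1A_0,\ b_1b_2A_0,\dots,xA_0$ the $j$-th step crosses a single hyperplane, whose reflection is $b_1\cdots b_{j-1}b_jb_{j-1}\cdots b_1=t_\beta$ with $\beta=b_1\cdots b_{j-1}\alpha_{b_j}$. By (F3) these $\beta$ are $k$ distinct positive roots, and by (F2) $\mathbb R\beta$ is the $(-1)$-eigenspace of $t_\beta$, so the $k$ hyperplanes are distinct. Each is crossed exactly once and so separates; no other hyperplane is crossed.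

**Step 4: many translations below one.** This step gives the lower bound. Let $\nu\in Q^\vee$ be dominant. On $A_0+\nu$ the function $(\alpha,\cdot)$ takes values in $((\alpha,\nu),(\alpha,\nu)+1)$. So the hyperplanes separating $A_0$ from $t_\nu A_0$ are the $H_{\alpha,k}$ with $1\le k\le(\alpha,\nu)$. Let $f\ge1$ be an integer with $f\varpi_i^\vee\in Q^\vee$ for all $i$, and $\lambda=Nf\sum_i\varpi_i^\vee$. For each of the $(N+1)^d$ elements $\nu=f\sum c_i\varpi_i^\vee$ with integers $0\le c_i\le N$ we have $(\alpha,\nu)\le(\alpha,\lambda)$ for all $\alpha\in\Phi_0^+$, because $\alpha$ is a nonnegative combination of simple roots. By Step 3 and (F4), $t_\nu\le t_\lambda$. And $\ell(t_\lambda)=\sum_{\alpha\in\Phi_0^+}(\alpha,\lambda)=cN$ with $c$ independent of $N$. Hence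
$$|[1,t_\lambda]|\ge N^d=c^{-d}\,\ell(t_\lambda)^{r-1} .$$
Such $W$ exists for every $r\ge2$, for example of type $\tilde A_{r-1}$. $\square$

## 11. Crossing sequences: nothing below $\log n$

*Proof of Theorem 5.* If $W$ is finite, keep the current group element in the finite control while reading the input, and print its normal form at the end. This uses space $O(1)$.

Let $W$ be infinite. The idea is that a machine with too little memory cannot tell $u^N$ from a much longer power $u^{N'}$, so it must confuse $u^N u^{-N}=1$ with a nontrivial element.

**Step 1: the two inputs.** This step sets up the confusion. By the Burnside–Schur theorem a finitely generated torsion linear group over a field of characteristic $0$ is finite. By (F1), $W$ is linear over $\mathbb R$, so it has an element of infinite order. Let $u$ be a word representing it, $L=|u|\ge1$, and let $\bar u$ be the reversed word, which represents the inverse. Suppose a transducer $\mathcal M$ computes shortlex normal forms in space $s(n)=o(\log n)$. An *internal configuration* consists of the state, the work tape content and the work head position. The number of those using space $s(n)$ is at most some $K(n)=n^{o(1)}$,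 since it is at most exponential in $s(n)$ up to constant and polynomial factors in $s(n)$. Choose $N$ with $N>K(2NL)$, write $K=K(2NL)$, and let $N'=N+N!$. Consider the inputs
$$\text{(short)}\quad u^N\bar u^N,\qquad\qquad\text{(long)}\quad u^{N'}\bar u^N .$$
Number the input cells so that the left endmarker is cell $0$. The *block* is $[1,NL]$ in the short and $[1,N'L]$ in the long input. A cell outside the short block corresponds to the cell outside the long block with the same content: $0$ to $0$, and $g>NL$ to $g+N!\,L$. Both inputs start with the head in corresponding outside cells, or both at cell $1$; the latter is treated like an entry from the left. The run on the short input halts without output, since $u^N\bar u^N=1$.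

**Step 2: excursions.** This step reduces the claim to the block. Cut the short run into steps made outside the block and *excursions*, i.e. maximal time intervals with the head inside the block. Steps outside are the same in the long input. We show: an excursion, entered at the same end with the same internal configuration in the long input, has the same outcome there. That is, it exits on the same side with the same internal configuration, or it halts in both cases; and it uses the same transitions up to repetition, so there is no output.

**Step 3: entered on the left, exiting on the left or halting inside.** Here nothing has to be changed. Such an excursion, entered at cell $1$, reads only cells of $[1,NL]$, which have the same content in the long input. So the same run occurs there.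

**Step 4: entered on the left, exiting on the right to cell $NL+1$.** Here we stretch the run by repeating a piece of it. For $0\le j\le N-1$ let $b_j=jL+1$, let $\theta_j$ be the time of the last visit to $b_j$ in the excursion, and $d_j$ the internal configuration at time $\theta_j$. From $\theta_j$ on the head must pass $b_{j+1},\dots,b_{N-1}$, so $\theta_0<\theta_1<\dots<\theta_{N-1}$, and after $\theta_j$ the head stays to the right of $b_j$ until the exit. As $N>K$, there are $i<j$ with $d_i=d_j=:d$. Let $\pi$ be the part of the run from $\theta_i$ to $\theta_j$. It leads from $(b_i,d)$ to $(b_j,d)$ and reads only cells in $[b_i,NL]$. In the long input the following is a legal computation.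

* The part before $\theta_i$, unshifted.
* Then $1+N!/(j-i)$ copies of $\pi$, the $t$-th one ($t=0,1,\dots,N!/(j-i)$) shifted by $t(j-i)L$ cells.
* Then the part of the excursion after $\theta_j$, shifted by $N!\,L$ cells.

Here $N!/(j-i)$ is an integer because $1\le j-i<N$. All shifts are multiples of $L$ between $0$ and $N!\,L$, so all cells read lie in $[1,N'L]$ and have the same content as the original ones, by $L$-periodicity of the block. Consecutive parts fit together: the $t$-th copy of $\pi$ ends in configuration $d$ at $b_j+t(j-i)L=b_i+(t+1)(j-i)L$, where the next copy starts, and the last copy ends at $b_j+N!\,L$, where the last part starts. By determinism this is the run in the long input, and it exits to cell $N'L+1$ with the original exit configuration.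

**Step 5: entered on the right.** This case mirrors the previous two. The excursion enters at cell $NL$ in the short and at $N'L$ in the long input. If it exits on the right or halts inside, the same run shifted by $N!\,L$ occurs in the long input, because the last $NL$ cells of the long block contain $u^N$. If it exits on the left, use the cells $jL$, $1\le j\le N$, and their last visits, which occur in the order $j=N,N-1,\dots,1$. Two of them, at $iL$ and $jL$ with $i>j$, have the same internal configuration. Run the first part shifted by $N!\,L$, then $1+N!/(i-j)$ copies of the middle part shifted by $N!\,L-t(i-j)L$, $t=0,1,\dots,N!/(i-j)$, then the last part unshifted. All shifts are multiples of $L$ between $0$ and $N!\,L$, and the parts fit as before.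

**Step 6: the contradiction.** Here we compare the outcome with the group. By Steps 2–5, $\mathcal M$ halts on the long input without output, i.e. it claims $u^{N'}\bar u^N=1$. But this word represents $u^{N!}$, taken in $W$, which is not $1$ because $u$ has infinite order. So no such $\mathcal M$ exists. $\square$
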